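\title{A rational map with no points of maximal arithmetic degree}

\begin{abstract}
We construct a dominant rational self-map $f$ of $\mathbb P^1\times\mathbb P^{25}$, defined over $\mathbb Q$, whose first dynamical degree $\delta_f$ exceeds $16$ and such that every algebraic point with a well-defined forward orbit has upper arithmetic degree strictly smaller than $\delta_f$. This answers in the negative a question of Sano and Shibata on the density of points with maximal arithmetic degree. The map preserves the fibers of the projection to $\mathbb P^1$. On the fiber over $t$, the pole orders of the iterates along a generic line simulate a counter machine that enumerates all nonzero polynomials $P\in\mathbb Z[T]$, and the degree growth slows down when $P(t)=0$ for one of them, that is, exactly when $t$ is algebraic.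
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Dynamical and arithmetic degrees}

Let $K$ be a number field with a fixed algebraic closure $\overline K$, let $X$ be a projective variety over $K$ of dimension $N$ (varieties are integral), and let $f\colon X\dashrightarrow X$ be a dominant rational map over $K$ with indeterminacy locus $I_f$. Two growth rates are attached to the iteration of $f$.

The first is geometric. Fix an ample Cartier divisor $H$ on $X$. For each $n\ge1$ choose a projective variety $\Gamma_n$ with a birational morphism $p_1\colon\Gamma_n\to X$ and a morphism $p_2\colon\Gamma_n\to X$ such that $f^n=p_2\circ p_1^{-1}$ as rational maps, for example a resolution of the closure of the graph of $f^n$. The intersection number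
\[
(f^n)^*H\cdot H^{N-1}:=p_2^*H\cdot(p_1^*H)^{N-1},
\]
computed on $\Gamma_n$, does not depend on the choice of $\Gamma_n$. The \emph{first dynamical degree} is
\[
\delta_f=\lim_{n\to\infty}\bigl((f^n)^*H\cdot H^{N-1}\bigr)^{1/n};
\]
the limit exists and does not depend on $H$. When $X=\mathbb P^N$ and $H$ is a hyperplane, $(f^n)^*H\cdot H^{N-1}$ is the degree of the coprime forms that define $f^n$ (the proof of Lemma~\ref{lem:bidegree}(b) shows this), so $\delta_f$ measures how fast the formulas for the iterates grow.

The second is arithmetic and depends on a point. The forward orbit $O_f(x)=\{f^n(x):n\ge0\}$ of $x\in X(\overline K)$ is well defined when $f^n(x)\notin I_f$ for all $n\ge0$. For a field $L$ with $K\subset L\subset\overline K$ let $X_f(L)$ be the set of $x\in X(L)$ with this property. Let $h_H$ be a Weil height associated with $H$ and put $h_H^+=\max\{h_H,1\}$. For $x\in X_f(\overline K)$ the \emph{arithmetic degree} is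
\[
\alpha_f(x)=\lim_{n\to\infty}h_H^+(f^n(x))^{1/n}
\]
when the limit exists, and the \emph{upper arithmetic degree} $\overline\alpha_f(x)$ is the corresponding $\limsup$. Neither depends on $H$ or $h_H$. They measure how fast the number of digits needed to write down $f^n(x)$ grows. It is known, by work of Kawaguchi--Silverman and Matsuzawa, that $\overline\alpha_f(x)\le\delta_f$ for every $x\in X_f(\overline K)$, and one may ask how often this bound is attained.

\begin{definition}\label{def:dense}
Assume $\delta_f>1$ and let $K\subset L\subset\overline K$ be a field. The pair $(X,f)$ has \emph{densely many $L$-rational points with maximal arithmetic degree} if there is a subset $S\subset X_f(L)$ such that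
\begin{enumerate}
\item[(1)] $S$ is Zariski dense in $X$;
\item[(2)] for every $x\in S$, the limit $\alpha_f(x)$ exists and equals $\delta_f$;
\item[(3)] $O_f(x)\cap O_f(y)=\varnothing$ for any two distinct points $x,y\in S$.
\end{enumerate}
\end{definition}

Condition (3) rules out taking for $S$ a single dense orbit. For such an $S$ to exist over a finite extension $L$ of $K$, the set $X(L)$ must be Zariski dense. A variety $X$ over $K$ is called \emph{potentially dense} if $X(L)$ is Zariski dense for some finite extension $L\supset K$. The following question, from the paper of Sano and Shibata \cite{SS}, asks whether this obvious condition suffices.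

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a potentially dense projective variety over a number field $K$ and let $f\colon X\dashrightarrow X$ be a dominant rational map over $K$ with $\delta_f>1$. Is there a finite extension $L\supset K$ such that $(X,f)$ has densely many $L$-rational points with maximal arithmetic degree?}
\medskip

The simplest case suggests a positive answer. For $f(x)=x^d$ on $\mathbb P^1$ with $d\ge2$ we have $\delta_f=d$, and $h(x^{d^n})=d^nh(x)$ for the standard height, so $\alpha_f(x)=d$ whenever $h(x)>0$; the set of prime numbers satisfies (1)--(3) with $L=\mathbb Q$. On $\mathbb P^N$ in general, the triangle inequality gives $h(f^n(x))\le\deg(f^n)\,h(x)+C_n$, and this estimate is wasteful only when the values of the forms at $x$ cancel or share common factors. One would guess that this happens persistently only for special points.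

\subsection{The result}

\begin{theorem}\label{thm:main}
Let $X=\mathbb P^1\times\mathbb P^{25}$. There is a dominant rational map $f\colon X\dashrightarrow X$ over $\mathbb Q$, of the form $f(t,v)=(t,f_t(v))$, with $\delta_f>16$ and $\overline\alpha_f(x)<\delta_f$ for every $x\in X_f(\overline{\mathbb Q})$. Hence for no field $\mathbb Q\subset L\subset\overline{\mathbb Q}$ does $(X,f)$ have densely many $L$-rational points with maximal arithmetic degree.
\end{theorem}

Since $X(\mathbb Q)$ is Zariski dense, the answer to the Question is negative. Section~\ref{sec:complements} extends the example to $\mathbb P^1\times\mathbb P^r$ for all $r\ge25$, to all number fields, and to products with potentially dense varieties.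

\subsection{The idea}

For a map that fixes the coordinate $t$, the two growth rates look at different fibers. Let $\lambda(t)=\lim_n(\deg f_t^n)^{1/n}$ be the dynamical degree of the map on the fiber over $t$. The orbit of an algebraic point $(t_0,v)$ stays in the fiber over the algebraic number $t_0$, so its heights grow at rate at most $\lambda(t_0)$. The intersection numbers that define $\delta_f$ see the generic fiber, and for a map defined over $\mathbb Q$ a transcendental value $t_1$ cannot be told apart from the variable $t$, so $\delta_f\ge\lambda(t_1)$. It therefore suffices to find a family with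
\[
\lambda(t_0)<\lambda(t_1)\qquad\text{for all algebraic $t_0$ and all transcendental $t_1$.}
\]
For a fixed $n$ one expects $\deg f_t^n$ to fall below its generic value at finitely many $t$ only, and this is so in our example (Remark~\ref{rem:numbers}). But $\lambda$ involves all $n$, and $\overline{\mathbb Q}$ is a countable union of finite sets. The family we want must catch the roots of more and more polynomials at later and later iterates; in other words, the iteration has to enumerate $\mathbb Z[T]$.

We arrange this by letting the iteration carry out a computation. The degree of $f_t^n$ is the total order of the poles of the coordinates of $f_t^n$ along a generic line (Section~\ref{sec:degrees}). For maps of the shape ``homogeneous part plus negative powers of a linear form $y$'', poles are born at the zeros of $y$, evolve under the homogeneous part, and determine how many new zeros $y$ acquires; this gives a recurrence for the degrees (Section~\ref{sec:poles}, where a plane example shows a drop at the single value $t=0$). We then write a counter machine that enumerates $\mathbb Z[T]$ (Section~\ref{sec:machine}) and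 a homogeneous map $\Phi_t$ whose action on pole orders is one step of the machine (Section~\ref{sec:simulation}). The pole order of $y$ at step $j$ is smaller by one if $t$ is a root of the $j$-th polynomial, and one such loss lowers $\lambda(t)$ (Section~\ref{sec:fibers}). Section~\ref{sec:proof} computes $\delta_f$, bounds the heights, and proves the theorem.

\section{Degrees of rational maps and generic lines}\label{sec:degrees}

On $\mathbb P^r$ we use homogeneous coordinates $V_0,\dots,V_r$ and affine coordinates $v_i=V_i/V_0$; on $\mathbb P^1$ we use $T_0,T_1$ and $t=T_0/T_1$. A rational map from $M=\mathbb P^r$ or $M=\mathbb P^1\times\mathbb P^r$ to $\mathbb P^s$ is given by forms of the same degree, or bihomogeneous forms of the same bidegree; dividing by their greatest common divisor we may take them coprime, and they are then unique up to a scalar. Coprime polynomials stay coprime after an extension of the ground field. Indeed, height-one primes of a polynomial ring are principal, so coprimality means that the quotient by the ideal of the polynomials has Krull dimension at most the number of variables minus $2$,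 and by Noether normalization this dimension does not change under field extension.

\begin{lemma}\label{lem:coprime}
Let $M$ be $\mathbb P^r$ or $\mathbb P^1\times\mathbb P^r$ over an algebraically closed field, and let a rational map $M\dashrightarrow\mathbb P^s$ be given by coprime (bi)homogeneous forms $F_0,\dots,F_s$ of the same (bi)degree. Then the common zero set of the $F_i$ has codimension at least $2$ in $M$, and it is the indeterminacy locus of the map.
\end{lemma}

\begin{proof}
An irreducible hypersurface in $M$ is the zero set of an irreducible (bi)homogeneous form, which divides every form vanishing on it. So a component of codimension $1$ of the common zero set would give a common factor. Outside the common zero set the map is regular. Conversely, suppose it is regular at $x$, given near $x$ by $(g_0:\dots:g_s)$ with $g_i$ in the local ring $\mathcal O_x$ and some $g_{i_0}$ a unit. View the $F_i$ as elements of $\mathcal O_x$ by dehomogenizing. Then $F_i=ug_i$ for all $i$, with $u=F_{i_0}/g_{i_0}\in\mathcal O_x$ nonzero. If $u$ vanished at $x$, its zero set would be a hypersurface through $x$ on which all $F_i$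 vanish, which we have excluded. So $F_{i_0}(x)\ne0$.
\end{proof}

Let $k$ be an algebraically closed field and $g$ a dominant rational self-map of $\mathbb P^r$ over $k$. Its \emph{degree} $\deg g$ is the degree of coprime forms defining it; it does not change under extension of $k$. Substituting forms for $g^n$ into forms for $g^m$ gives forms of degree $\deg g^m\deg g^n$ that define $g^{m+n}$, possibly with a common factor. Hence $\deg g^{m+n}\le\deg g^m\deg g^n$, and by Fekete's lemma on submultiplicative sequences
\begin{equation}\label{eq:lambda}
\lambda(g):=\lim_{n\to\infty}(\deg g^n)^{1/n}=\inf_{n\ge1}(\deg g^n)^{1/n}.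
\end{equation}

Common factors of iterated forms are hard to detect directly. Restricting to a generic line turns the degree into a sum of local terms. Let $r\ge2$, let $p,q$ be vectors of length $r$ whose $2r$ coordinates are algebraically independent over $k$, let $k'$ be an algebraic closure of $k(p,q)$, and let $s$ be a variable. The coordinates of $p+sq$ are algebraically independent over $k$, so substituting $v=p+sq$ is a field embedding $\varepsilon\colon k(v_1,\dots,v_r)\to k'(s)$. For $\tau\in\mathbb P^1(k')=k'\cup\{\infty\}$ let $\operatorname{ord}_\tau$ be the order of vanishing at $s=\tau$.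

\begin{lemma}\label{lem:line}
Let $g$ be a dominant rational self-map of $\mathbb P^r$ over $k$, given in affine coordinates by $g_1,\dots,g_r\in k(v)$. Then
\[
\deg g=\sum_{\tau\in\mathbb P^1(k')}\max\bigl\{0,-\operatorname{ord}_\tau\varepsilon(g_1),\dots,-\operatorname{ord}_\tau\varepsilon(g_r)\bigr\}.
\]
\end{lemma}

\begin{proof}
Let $G_0,\dots,G_r$ be coprime forms over $k$ defining $g$, so $g_i=G_i/G_0$, and let $\Sigma$ be their common zero set, of dimension at most $r-2$ by Lemma~\ref{lem:coprime}. The lines through a point form a $\mathbb P^{r-1}$, so the lines meeting $\Sigma$ form a closed subset of dimension at most $2r-3$, defined over $k$, of the Grassmannian of lines, which has dimension $2r-2$. The map sending $(p,q)$ to the line through $(1:p)$ and $(0:q)$ is dominant onto the Grassmannian, so our line, given by algebraically independent $p,q$, misses $\Sigma$. The restrictions $\bar G_i$ of the $G_i$ to the line are thus binary forms of degree $\deg g$ with $\min_i\operatorname{ord}_\tau\bar G_i=0$ at every $\tau$. Since $\varepsilon(g_i)=\bar G_i/\bar G_0$, the term of the sum at $\tau$ is $\operatorname{ord}_\tau\bar G_0$,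 and these add up to $\deg g$.
\end{proof}

\section{Counting poles}\label{sec:poles}

\subsection{A plane example}\label{ssec:toy}

Let $k$ be algebraically closed of characteristic $0$, let $t\in k$, and consider on $\mathbb A^2$ with coordinates $Z,J$ the map
\[
g_t(Z,J)=\bigl(Z^2+y^{-2},\ ZJ+y^{-1}\bigr),\qquad y=tZ+J .
\]
Its Jacobian determinant is $2Z^2$ plus terms of negative degree, so $g_t$ is dominant. We compute $\deg g_t^2$ with Lemma~\ref{lem:line}. Let $v_n=(Z_n,J_n)$ be the restriction of $g_t^n$ to the generic line and $y_n=tZ_n+J_n$.

At $s=\infty$ the functions $y_0$ and $y_1$ have poles of orders $1$ and $2$, and the largest pole order among the coordinates of $v_n$ is $2^n$ for $n\le2$. The linear function $y_0$ has one simple zero $\tau_0$. There $(Z_1,J_1)$ has poles of orders $(2,1)$, so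
\[
y_1=tZ_1+J_1\ \text{ has at $\tau_0$ a pole of order }\ 2\ \text{ if } t\ne0,\quad 1\ \text{ if } t=0,
\]
and $(Z_2,J_2)$ has poles of orders $(4,3)$ in both cases. The pole orders of $v_2$ at $\tau_0$ do not notice $t$. But a rational function on $\mathbb P^1$ has as many zeros as poles, so $y_1$ has $2+2=4$ zeros if $t\neq0$ and only $2+1=3$ zeros if $t=0$, counted with multiplicity, and a zero of $y_1$ of order $\mu$ produces a pole of $Z_2$ of order $2\mu$. Therefore
\[
\deg g_t^2=4+4+2\cdot4=16\quad(t\ne0),\qquad \deg g_0^2=4+4+2\cdot 3=14 .
\]
The missing zero is the ancestor of a whole family of later poles, so the loss should show up in the exponential growth rate. The next proposition makes this precise in the generality we need.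

\subsection{The recurrence}

\begin{proposition}\label{prop:poles}
Let $k$ be an algebraically closed field, $r,d\ge2$, and let
\[
g_i(v)=\Phi_i(v)+\Psi_i(v)+y(v)^{-m_i}\qquad(1\le i\le r)
\]
define a dominant rational self-map $g$ of $\mathbb P^r$, where the $\Phi_i$ are forms of degree $d$, the $\Psi_i$ are polynomials of degree less than $d$, $y$ is a linear form, and $m_i\ge1$. Let $\beta_j\ge\rho_j\ge1$ $(j\ge1)$ be integers. Assume:
\begin{enumerate}
\item[(i)] the form $y\circ\Phi^n$ is nonzero for every $n\ge0$;
\item[(ii)] for every field $\mathcal F\supset k$ with a discrete valuation $\operatorname{ord}$ trivial on $k$, and every $v\in\mathcal F^r$ with $\operatorname{ord}v_i\ge0$ for all $i$ and $1\le\mu:=\operatorname{ord}y(v)<\infty$, the iterates $g^j(v)$, $j\ge1$, are defined, the largest pole order of their coordinates is $\mu\beta_j$, and $y(g^j(v))$ has a pole of order $\mu\rho_j$.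
\end{enumerate}
Define $\zeta_0,\zeta_1,\dots$ by the first of the following formulas. Then the second holds:
\begin{equation}\label{eq:rec}
\zeta_n=d^n+\sum_{j=1}^n\rho_j\zeta_{n-j},\qquad \deg g^n=d^n+\sum_{j=1}^n\beta_j\zeta_{n-j}.
\end{equation}
If moreover $\beta_j\le2\rho_j$ and $cd^j\le\rho_j\le Cd^j$ for constants $c,C>0$, then $\lambda(g)=1/z_*$, where $z_*$ is the unique solution in $(0,1/d)$ of $S(z)=1$ for $S(z)=\sum_{j\ge1}\rho_jz^j$.
\end{proposition}

\begin{proof}
Let $v_n\in k'(s)^r$ be the image under $\varepsilon$ of the affine coordinates of $g^n$, and $y_n=y(v_n)$. Then $v_0=p+sq$ and $v_{n+1}=g(v_n)$, and $y_n\ne0$ because $g$ is dominant and $\varepsilon$ is injective. We determine the poles of $v_n$ and $y_n$ at every $\tau$.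

\emph{The point $s=\infty$.} We claim that $v_n=s^{d^n}\bigl(\Phi^n(q)+O(1/s)\bigr)$. This holds for $n=0$. Assume it for $n$. By (i), and because the coordinates of $q$ are algebraically independent over $k$, we have $y(\Phi^n(q))\ne0$, so $y_n$ has a pole of order exactly $d^n$ and $y_n^{-m_i}=O(1)$. Also $\Psi(v_n)=O(s^{(d-1)d^n})$, while $\Phi(v_n)=s^{d^{n+1}}(\Phi^{n+1}(q)+O(1/s))$ by homogeneity. This proves the claim for $n+1$. So at $\infty$ the function $y_n$ has a pole of order $d^n$, and $d^n$ is also the largest pole order of the coordinates of $v_n$.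

\emph{Finite points.} Let $\tau\in k'$. As long as $y_0,\dots,y_{n-1}$ do not vanish at $\tau$, the vectors $v_0,\dots,v_n$ are regular at $\tau$. If no $y_l$ vanishes at $\tau$, then $\tau$ never contributes a pole. Otherwise let $l$ be the first index with $y_l(\tau)=0$ and let $\mu=\operatorname{ord}_\tau y_l$. Then $v_0,\dots,v_l$ are regular at $\tau$, and (ii) applied to $v_l$ shows that for all $j\ge1$ the largest pole order of $v_{l+j}$ at $\tau$ is $\mu\beta_j$ and that $y_{l+j}$ has a pole of order $\mu\rho_j\ge1$. In particular $\tau$ is a zero of $y_l$ and of no other $y_n$.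

\emph{The count.} Let $\zeta'_n$ be the number of zeros of $y_n$ on $\mathbb P^1(k')$ with multiplicity; all are finite. The poles of $y_n$ are $\infty$ and the zeros of $y_{n-j}$ for $1\le j\le n$, a zero of order $\mu$ of $y_{n-j}$ being a pole of order $\mu\rho_j$. Equating zeros and poles gives $\zeta'_n=d^n+\sum_j\rho_j\zeta'_{n-j}$, so $\zeta'_n=\zeta_n$. Lemma~\ref{lem:line} applied to $g^n$ gives the second formula in \eqref{eq:rec} in the same way.

\emph{The growth rate.} From $\rho_j\le\beta_j\le2\rho_j$ we get $\zeta_n\le\deg g^n\le2\zeta_n$, so $\lambda(g)=\limsup\zeta_n^{1/n}$. The bounds on $\rho_j$ show that $S$ has radius of convergence $1/d$ and increases continuously and strictly from $0$ to $\infty$ on $[0,1/d)$, so $z_*$ exists and is unique. The first recurrence says that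
\[
\sum_{n\ge0}\zeta_nz^n=\frac1{(1-dz)(1-S(z))}
\]
as power series. The right side is analytic for $|z|<z_*$, because there $|S(z)|\le S(|z|)<1$ and $|dz|<1$, and it tends to $\infty$ as $z\uparrow z_*$. So the radius of convergence of the left side is $z_*$, and $\limsup\zeta_n^{1/n}=1/z_*$.
\end{proof}

To verify (ii) it is convenient to normalize pole orders. Given $\mathcal F$, $\operatorname{ord}$ and an integer $\mu\ge1$, the \emph{weight} of $a\in\mathcal F$ is
\[
\operatorname{wt}(a)=-\operatorname{ord}(a)/\mu,\qquad\operatorname{wt}(0)=-\infty .
\]
Weights add under multiplication, nonzero elements of $k$ have weight $0$, and the weight of a sum is at most the largest weight of its terms, with equality if only one term attains it.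

\begin{example}\label{ex:toy}
For the plane map $g_t$ take $d=2$, $\Phi=(Z^2,ZJ)$, $\Psi=0$. Here $y\circ\Phi^n=Z^{2^n-1}y\neq0$, which is (i). For (ii), $g_t(v)$ has weights $(2,1)$. If a vector has weights $(2^j,2^j-1)$ with $j\ge1$, then $y$ has positive weight $\rho_j=2^j$ for $t\ne0$ and $\rho_j=2^j-1$ for $t=0$, the terms $y^{-2},y^{-1}$ have negative weight, and the image has weights $(2^{j+1},2^{j+1}-1)$. So $\beta_j=2^j$. For $t\ne0$ we get $S(z)=2z/(1-2z)$ and $\lambda(g_t)=4$. For $t=0$ we get $S(z)=\frac{2z}{1-2z}-\frac z{1-z}=\frac{z}{(1-2z)(1-z)}$; the equation $S(z)=1$ reads $\lambda^2-4\lambda+2=0$ for $\lambda=1/z>2$, so $\lambda(g_0)=2+\sqrt2<4$.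
\end{example}

Replacing $t$ by $P(t)$ in $y$ gives a family whose dynamical degree drops at the roots of one polynomial $P$. Two observations lead further. First, $z_*$ depends strictly monotonically on each $\rho_j$, so it is enough that a \emph{single} $\rho_j$ drops. Second, different indices $j$ may test different polynomials. We therefore replace the term $tZ$ in $y$ by a new coordinate $R$ that at the $j$-th step after the birth of a pole equals $\xi_j(t)Z$ up to terms of lower weight, where $\xi_1,\xi_2,\dots$ runs through all nonzero polynomials. One map $\Phi_t$ must update $R$ at every step, so it needs a finite program and an unbounded memory. The program is described next; the memory will be the differences between the weights of the coordinates.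

\section{A counter machine that enumerates $\mathbb Z[T]$}\label{sec:machine}

The machine has three counters $c_1,c_2,c_3\in\mathbb Z_{\ge0}$, a register $\xi\in\mathbb Z[T]$, and states $1,\dots,18$, each with one instruction. The instruction ``$c_i^+\to b$'' increases $c_i$ by $1$ and goes to state $b$. The test ``$c_i?\ b\,|\,b'$'' goes to $b$ if $c_i=0$, and otherwise decreases $c_i$ by $1$ and goes to $b'$. The remaining instructions change the register as indicated.
\begin{center}
\begin{tabular}{rl@{\qquad\quad}rl@{\qquad\quad}rl}
1 & $c_1^+\to2$ & 7 & $\xi:=1\to8$ & 13 & $c_3^+\to10$\\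
2 & $c_1?\ 5\,|\,3$ & 8 & $c_2?\ 1\,|\,9$ & 14 & $\xi:=T\xi\to17$\\
3 & $c_2^+\to4$ & 9 & $c_2^+\to10$ & 15 & $\xi:=\xi+1\to17$\\
4 & $c_3^+\to2$ & 10 & $c_2?\ 14\,|\,11$ & 16 & $\xi:=\xi-1\to17$\\
5 & $c_3?\ 7\,|\,6$ & 11 & $c_2?\ 15\,|\,12$ & 17 & $c_3?\ 8\,|\,18$\\
6 & $c_1^+\to5$ & 12 & $c_2?\ 16\,|\,13$ & 18 & $c_2^+\to17$
\end{tabular}
\end{center}
The machine starts in state $1$ with all counters $0$ and $\xi=1$. Let $(a_j,c^{(j)},\xi_j)$, $j\ge1$, be the successive \emph{configurations} (state, counters, register), so $a_1=1$, $c^{(1)}=(0,0,0)$, $\xi_1=1$. A step raises a counter by at most $1$, so $c_i^{(j)}\le j-1$. The machine does not involve $t$; only the values $\xi_j(t)$ will.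

\begin{lemma}\label{lem:enumerate}
Every nonzero $P\in\mathbb Z[T]$ equals $\xi_j$ for some $j$.
\end{lemma}

\begin{proof}
Suppose the machine enters state $1$ with counters $(n-1,0,0)$. State $1$ gives $(n,0,0)$, the loop $2$--$4$ moves $c_1$ into both $c_2$ and $c_3$, giving $(0,n,n)$, and the loop $5$--$6$ moves $c_3$ back to $c_1$. After state $7$ the machine is in state $8$ with counters $(n,n,0)$ and $\xi=1$.

Suppose it is in state $8$ with counters $(n,b,0)$. If $b=0$ it returns to state $1$ with counters $(n,0,0)$. If $b>0$, state $9$ undoes the decrement of state $8$. Each full pass through the loop $10$--$13$ subtracts $3$ from $c_2$ and adds $1$ to $c_3$. Writing $b=3b'+\epsilon$ with $0\le\epsilon\le2$, the machine leaves the loop after $b'$ full passes and $\epsilon$ further decrements, entering state $14+\epsilon$ with counters $(n,0,b')$. It performs action number $\epsilon$, where action $0$ is $\xi\mapsto T\xi$, action $1$ is $\xi\mapsto\xi+1$, and action $2$ is $\xi\mapsto\xi-1$. The loop $17$--$18$ then returns it to state $8$ with counters $(n,b',0)$, and $b'<b$.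

So for $n=1,2,3,\dots$ in turn, $\xi$ is set to $1$ and the base-$3$ digits of $n$, least significant first, are executed as actions. Every finite word in $\{0,1,2\}$ is the beginning of the digit word of some $n$: append a final digit $1$. It remains to reach $P=\sum_{i\le\kappa}\gamma_iT^i$ from $1$ by a word. Action $2$ gives $0$; then, following Horner's scheme, add $\pm1$ a total of $|\gamma_\kappa|$ times, multiply by $T$, add $\pm1$ a total of $|\gamma_{\kappa-1}|$ times, and so on down to $\gamma_0$.
\end{proof}

For instance, $n=153$ has digits $0,0,2,2,1$, and in that round the register takes the values $1,\ T,\ T^2,\ T^2-1,\ T^2-2,\ T^2-1$.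

A \emph{transition} $\omega$ is an instruction together with, for a test, one of its two branches. It has a source state $a(\omega)$, a target state $b(\omega)$, a \emph{guard} (none, ``$c_i=0$'', or ``$c_i>0$''), at most one counter change, and possibly a register action. Decrements occur exactly for the guards ``$c_i>0$''; increments and register actions occur only in transitions without guard. In each configuration exactly one transition is \emph{applicable}: its source is the current state and its guard holds.

\section{Simulating the machine by pole orders}\label{sec:simulation}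

\subsection{The encoding}

We use coordinates $v=(v_W)_{W\in I}$ on $\mathbb A^{25}$, indexed by the names
\[
I=\{Z,J,U,R,\ E_1,E_2,E_3,\ S_1,\dots,S_{18}\},
\]
and we write $Z$ for $v_Z$, and so on. Throughout this section $k$ is a field of characteristic $0$, $t\in k$, and $\mathcal F\supset k$ is a field with a discrete valuation trivial on $k$ and a weight function $\operatorname{wt}$ as in Section~\ref{sec:poles}. A vector $v\in\mathcal F^I$ \emph{encodes the configuration $(a,c,\xi)$ at level $\beta$} if the conditions in the second column hold.
\begin{center}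
\begin{tabular}{c|l|l|c}
$W$ & condition & role & $m_W$\\ \hline
$Z$ & $\operatorname{wt}Z=\beta$ & reference level & $4$\\
$J$ & $\operatorname{wt}J=\beta-1$ & threshold & $3$\\
$U$ & $\operatorname{wt}U=\beta-2$ & unit of counting & $2$\\
$E_i$ & $\operatorname{wt}E_i=\beta-2c_i$ & counter $c_i$ & $4$\\
$S_b$ & $\operatorname{wt}S_a=\beta$, and $\operatorname{wt}S_b=\beta-2$ for $b\ne a$ & state & $4$ if $b=1$, else $2$\\
$R$ & $\operatorname{wt}(R-\xi(t)Z)\le\beta-2$ & register & $4$
\end{tabular}
\end{center}
The integers $m_W$ in the last column are the weights of the initial configuration at level $4$. The threshold $J$ has two uses. It is lighter than $E_i$ when $c_i=0$ and heavier than $E_i$ when $c_i>0$, which allows a zero test for counters. It is lighter than $R$ when $\xi(t)\ne0$ and heavier than $R$ when $\xi(t)=0$, so that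
\[
y=R+J
\]
has weight $\beta$ or $\beta-1$ according to the case. Without $J$, the weight of $y$ in the case $\xi(t)=0$ would only be bounded above, and hypothesis (ii) of Proposition~\ref{prop:poles} would be out of reach.

\subsection{The homogeneous map}

Each coordinate of $\Phi_t$ is a sum over all transitions,
\[
\Phi_{t,W}=\sum_\omega\varphi_\omega Q_{\omega,W}\qquad(W\in I),
\]
where the \emph{selector} $\varphi_\omega$, of degree $14$, is heaviest for the applicable transition, and the quadratic form $Q_{\omega,W}$ performs the update. For $\omega$ with source $a$ put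
\[
\varphi_\omega=S_a^7Z^7\ \ (\text{no guard}),\qquad \varphi_\omega=S_a^7E_i^7\ \ (\text{guard }c_i=0),\qquad \varphi_\omega=S_a^7J^7\ \ (\text{guard }c_i>0).
\]
Multiplying all coordinates by $Z$ preserves the differences of weights, and multiplying $E_i$ by $U$ instead lowers it by $2$ relative to the others, which is an increment of $c_i$. A decrement must raise $E_i$ relative to the others, and no coordinate is heavier than $Z$; so we multiply $E_i$ by $Z$ and all other coordinates by $U$. Accordingly put $\nu_\omega=U$ if $\omega$ is a decrement and $\nu_\omega=Z$ otherwise, and define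
\begin{gather*}
Q_{\omega,W}=\nu_\omega W\ \ (W=Z,J,U),\qquad
Q_{\omega,S_b}=\begin{cases}\nu_\omega Z&\text{if }b=b(\omega),\\ \nu_\omega U&\text{if }b\ne b(\omega),\end{cases}\\
Q_{\omega,E_i}=\begin{cases}E_iU&\text{if $\omega$ increments $c_i$},\\ E_iZ&\text{if $\omega$ decrements $c_i$},\\ E_i\nu_\omega&\text{otherwise},\end{cases}
\qquad Q_{\omega,R}=\nu_\omega r_\omega,
\end{gather*}
where $r_\omega=tR$, $R+Z$, $R-Z$, $Z$ for the actions $\xi:=T\xi$, $\xi+1$, $\xi-1$, $1$, respectively, and $r_\omega=R$ if $\omega$ has no register action. Thus $\Phi_t\colon\mathbb A^{25}\to\mathbb A^{25}$ is homogeneous of degree $16$ with coefficients in $\mathbb Z[t]$. Only $\Phi_{t,R}$ depends on $t$, through the single term $tS_{14}^7Z^8R$, and we write $\Phi_W$ for $\Phi_{t,W}$ when $W\ne R$.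

The level is multiplied by $16$ at each step, with a loss of $7+2$ at a decrement, coming from $J^7$ and $\nu_\omega=U$. So put $\beta_1=4$, and let $\beta_{j+1}=16\beta_j-9$ if the step from configuration $j$ to configuration $j+1$ is a decrement, and $\beta_{j+1}=16\beta_j$ otherwise. Then
\begin{equation}\label{eq:beta}
3\cdot16^{j-1}\le\beta_j\le4\cdot16^{j-1};
\end{equation}
for the lower bound, $\beta_{j+1}-\frac35\ge16(\beta_j-\frac35)$ gives $\beta_j\ge\frac35+\frac{17}5\,16^{j-1}$. We say that $v\in\mathcal F^I$ is \emph{of type $j$} if it encodes $(a_j,c^{(j)},\xi_j)$ at level $\beta_j$, and we put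
\[
\rho_j(t)=\begin{cases}\beta_j-1&\text{if }\xi_j(t)=0,\\ \beta_j&\text{if }\xi_j(t)\ne0.\end{cases}
\]

\begin{example}\label{ex:steps}
The first step increments $c_1$, so $\beta_2=64$, and a vector of type $2$ has $\operatorname{wt}S_2=64$ and $\operatorname{wt}E_1=62$. The second step is the test in state $2$ with $c_1=1$. The selectors of its branches, $S_2^7E_1^7$ and $S_2^7J^7$, have weights $14\cdot64-14$ and $14\cdot64-7$, so the decrement wins. Its terms in $\Phi_Z$ and $\Phi_{E_1}$ are $S_2^7J^7UZ$ and $S_2^7J^7E_1Z$, both of weight $889+62+64=1015=\beta_3$. So $E_1$ is back at the reference level, as it should be for $c_1=0$.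
\end{example}

\begin{lemma}\label{lem:sim}
Let $v\in\mathcal F^I$ be of type $j$.
\begin{enumerate}
\item[(a)] $\max_W\operatorname{wt}(v_W)=\beta_j$ and $\operatorname{wt}(y(v))=\rho_j(t)>0$.
\item[(b)] If $u\in\mathcal F^I$ satisfies $\operatorname{wt}(u_W)\le\beta_j$ for all $W$, then $\Phi_t(v)+u$ is of type $j+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\beta=\beta_j$, $\beta'=\beta_{j+1}$, $a=a_j$, $c=c^{(j)}$, $\xi=\xi_j(t)$, $\xi'=\xi_{j+1}(t)$.

(a) All coordinates have weight at most $\beta$; for $R=\xi Z+(R-\xi Z)$ this uses $\xi\in k$. Equality holds for $Z$. If $\xi\ne0$ then $\operatorname{wt}R=\beta>\operatorname{wt}J$. If $\xi=0$ then $\operatorname{wt}R\le\beta-2<\beta-1=\operatorname{wt}J$.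

(b) Let $\omega^*$ be the applicable transition, and write $\varphi^*,\nu^*$ for its selector and its factor $\nu$.

\emph{Step 1: selection.} The number $\operatorname{wt}\varphi_\omega-14\beta$ equals $0$ if $\omega$ has source $a$ and no guard, $-14c_i$ if it has source $a$ and guard $c_i=0$, and $-7$ if it has source $a$ and guard $c_i>0$; it is at most $-14$ if the source is not $a$. Hence $\operatorname{wt}\varphi^*=14\beta-7$ if $\omega^*$ is a decrement and $14\beta$ otherwise, and
\begin{equation}\label{eq:gap}
\operatorname{wt}\varphi_\omega\le\operatorname{wt}\varphi^*-7\qquad(\omega\ne\omega^*).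
\end{equation}
Indeed, for a source other than $a$ the left side is at most $14\beta-14$. If $\omega\neq\omega^*$ has source $a$, the instruction is a test of some $c_i$, and relative to $14\beta$ the branches ``$c_i=0$'' and ``$c_i>0$'' have weights $0$ and $-7$ when $c_i=0$, and at most $-14$ and $-7$ when $c_i\ge1$. We also record
\begin{equation}\label{eq:level}
\operatorname{wt}(\varphi^*\nu^*)=\beta'-\beta,\qquad \operatorname{wt}\varphi^*+2\beta\le\beta'+2:
\end{equation}
for a decrement the left sides are $(14\beta-7)+(\beta-2)$ and $16\beta-7$ with $\beta'=16\beta-9$, and otherwise they are $15\beta$ and $16\beta$ with $\beta'=16\beta$.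

\emph{Step 2: the coordinates other than $R$.} For fixed $W\neq R$ and varying $\omega$, the number $\operatorname{wt}Q_{\omega,W}-2\beta$ lies in $\{0,-2\}$ for $W=Z$, in $\{-1,-3\}$ for $J$, in $\{-2,-4\}$ for $U$, in $\{-2c_i,-2c_i-2\}$ for $E_i$, and in $\{0,-2,-4\}$ for $S_b$. These weights differ by at most $4$, which is less than the gap $7$ in \eqref{eq:gap}; this is the purpose of the exponent $7$. So the term of $\omega^*$ is strictly heaviest in $\Phi_W(v)$ and determines its weight. By \eqref{eq:level}, $\Phi_Z,\Phi_J,\Phi_U$ have weights $\beta',\beta'-1,\beta'-2$, and $\Phi_{S_b}$ has weight $\beta'$ for $b=b(\omega^*)=a_{j+1}$ and $\beta'-2$ otherwise. For $\Phi_{E_i}$ there are three cases. If $c_i$ is unchanged, $\varphi^*\nu^*E_i$ has weight $\beta'-2c_i$. If $c_i$ is incremented, $\varphi^*E_iU$ has weight $16\beta-2c_i-2=\beta'-2(c_i+1)$. If $c_i$ is decremented, $\varphi^*E_iZ$ has weight $16\beta-7-2c_i=\beta'-2(c_i-1)$. In each case the weight is $\beta'-2c_i^{(j+1)}$.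

\emph{Step 3: the register.} We have
\[
\Phi_{t,R}-\xi'\Phi_Z=\sum_\omega\varphi_\omega\nu_\omega\,(r_\omega-\xi'Z).
\]
For $\omega^*$ the bracket is $R-\xi Z$ if there is no action or the action is $\xi\pm1$, it is $t(R-\xi Z)$ for the action $T\xi$, and it is $0$ for the action $\xi:=1$. So this term has weight at most $(\beta'-\beta)+(\beta-2)=\beta'-2$. For $\omega\ne\omega^*$ both $\nu_\omega$ and the bracket have weight at most $\beta$, so by \eqref{eq:gap} and \eqref{eq:level} the term has weight at most $\operatorname{wt}\varphi^*-7+2\beta\le\beta'-5$. Thus $\Phi_t(v)$ is of type $j+1$.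

\emph{Step 4: adding $u$.} The danger is that a counter grows so large that $\Phi_{E_i}$ becomes as light as $u$. But counters grow linearly and levels exponentially: since $c_i^{(j+1)}\le j$ and $\beta\ge3\cdot16^{j-1}\ge3j$, every weight found in Step 2 is at least
\[
\beta'-2j\ge16\beta-9-2j>\beta .
\]
So adding $u$ does not change these weights. To $\Phi_{t,R}-\xi'\Phi_Z$ it adds $u_R-\xi'u_Z$, of weight at most $\beta\le\beta'-2$.
\end{proof}

\section{The map $f$ and the degrees of its fibers}\label{sec:fibers}

For $t$ in a field of characteristic $0$ define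
\[
f_t(v)_W=\Phi_{t,W}(v)+v_W+y^{-m_W}\quad(W\in I),\qquad f(t,v)=(t,f_t(v)).
\]
The terms $y^{-m_W}$ start a copy of the machine at every zero of $y$. The terms $v_W$ are invisible to the simulation by Lemma~\ref{lem:sim}(b); they are there to make dominance easy to see. We regard $f_t$ as a rational self-map of $\mathbb P^{25}$ and $f$ as a rational self-map of $X=\mathbb P^1\times\mathbb P^{25}$ over $\mathbb Q$.

\begin{lemma}\label{lem:dominant}
For every $t$ in a field $k$ of characteristic $0$ the map $f_t$ is dominant. The map $f$ is dominant.
\end{lemma}

\begin{proof}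
We work in the $\mathbb Z$-graded ring $k[v][1/y]$. The Jacobian matrix of $f_t$ is $\mathcal A+g\ell^{\mathsf T}$, where $\mathcal A=\mathrm{Id}+D\Phi_t$, the column $g$ has entries $g_W=-m_Wy^{-m_W-1}$, and $\ell$ is the constant gradient of $y$. For such a rank-one perturbation the determinant is $\det\mathcal A+\ell^{\mathsf T}\operatorname{adj}(\mathcal A)\,g$. The entries of $D\Phi_t$ are forms of degree $15$, so $\det\mathcal A$ and the entries of $\operatorname{adj}(\mathcal A)$ have components only in degrees divisible by $15$, and the component of degree $0$ of $\det\mathcal A$ is $1$. The second summand has components only in degrees $15\kappa-(m_W+1)$, which are nonzero because $3\le m_W+1\le5$. So the Jacobian determinant has component $1$ in degree $0$ and is nonzero. A polynomial relation of minimal degree among the coordinates of $f_t$ would, after differentiation, give a nonzero row vector annihilating the Jacobian matrix; hence the coordinates are algebraically independent. Taking $k=\mathbb Q(t)$ with $t$ a variable shows that $t$ and the coordinates of $f_t$ are algebraically independent over $\mathbb Q$,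 so $f$ is dominant.
\end{proof}

For $t$ in an algebraically closed field $k$ of characteristic $0$ put
\[
e_n(t)=\deg f_t^n,\qquad \lambda(t)=\lambda(f_t),\qquad S_t(z)=\sum_{j\ge1}\rho_j(t)z^j .
\]

\begin{proposition}\label{prop:fiber}
The degrees $e_n(t)$ are given by \eqref{eq:rec} with $d=16$ and $\rho_j=\rho_j(t)$. In particular $e_n(t)\ge16^n$. Moreover $\lambda(t)=1/z_t$, where $z_t$ is the unique solution in $(0,\frac1{16})$ of $S_t(z)=1$.
\end{proposition}

\begin{proof}
We apply Proposition~\ref{prop:poles} with $r=25$, $d=16$, $\Phi=\Phi_t$, $\Psi=\mathrm{id}$.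

For (i), the vector $(\varpi^{-m_W})_W$ over the field of Laurent series $k((\varpi))$, with $\mu=1$, is of type $1$. By Lemma~\ref{lem:sim}(b) with $u=0$ its image under $\Phi_t^n$ is of type $n+1$, and by Lemma~\ref{lem:sim}(a) the form $y$ does not vanish there. So $y\circ\Phi_t^n\ne0$.

For (ii), let $v$ have coordinates of order $\geq 0$, let $\mu=\operatorname{ord}y(v)\ge1$, and use the weight normalized by $\mu$. Then $f_t(v)_W$ is the sum of $y(v)^{-m_W}$, of weight $m_W>0$, and an element of weight at most $0$. Since $m_R=m_Z$, the difference $f_t(v)_R-f_t(v)_Z$ has weight at most $0$. So $f_t(v)$ is of type $1$. If $w=f_t^j(v)$ is of type $j$, then $y(w)$ has positive weight, so $u=w+(y(w)^{-m_W})_W$ has weights at most $\beta_j$, and $f_t(w)=\Phi_t(w)+u$ is of type $j+1$. Lemma~\ref{lem:sim}(a) now gives (ii).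

Finally, $\beta_j\le2(\beta_j-1)\le2\rho_j(t)$, and \eqref{eq:beta} gives $2\cdot16^{j-1}\le\rho_j(t)\le4\cdot16^{j-1}$.
\end{proof}

We fix an embedding $\overline{\mathbb Q}\subset\mathbb C$.

\begin{proposition}\label{prop:drop}
The number $\lambda(t_1)$ has the same value $\Lambda>16$ for all transcendental $t_1\in\mathbb C$, and $\lambda(t_0)<\Lambda$ for every $t_0\in\overline{\mathbb Q}$.
\end{proposition}

\begin{proof}
For transcendental $t_1$ we have $\xi_j(t_1)=0$ if and only if $\xi_j=0$ in $\mathbb Z[T]$. So $S_{t_1}$ does not depend on $t_1$, and $\Lambda=1/z_{t_1}>16$. Let $t_0\in\overline{\mathbb Q}$. Then $\rho_j(t_0)\le\rho_j(t_1)$ for all $j$. Choose a nonzero $P\in\mathbb Z[T]$ with $P(t_0)=0$. By Lemma~\ref{lem:enumerate}, $P=\xi_j$ for some $j$, and for this $j$ we have $\rho_j(t_0)=\beta_j-1<\beta_j=\rho_j(t_1)$. Hence $S_{t_0}(z_{t_1})<S_{t_1}(z_{t_1})=1$, and since $S_{t_0}$ is increasing, $z_{t_0}>z_{t_1}$.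
\end{proof}

\begin{remark}\label{rem:numbers}
By \eqref{eq:rec}, $e_n(t)$ depends only on $\rho_1(t),\dots,\rho_{n-1}(t)$, so it equals its value at transcendental points unless $t$ is one of the finitely many roots of the nonzero polynomials among $\xi_1,\dots,\xi_{n-1}$. With $\beta_1,\beta_2,\beta_3=4,64,1015$ from Example~\ref{ex:steps} and $\xi_1=\xi_2=1$ we get $\zeta_0,\zeta_1,\zeta_2=1,20,400$ and $e_1,e_2,e_3=20,\,400,\,7991$ for all $t$. The bounds $\frac{2z}{1-16z}\le S_t(z)\le\frac{4z}{1-16z}$ give $18\le\lambda(t)\le20$.
\end{remark}

The fiber over $t=\infty$ is not a member of the family $f_t$, so nothing above applies to it. It carries no orbits. To see this we write $f$ in homogeneous coordinates $V_0,(V_W)_{W\in I}$, with $\tilde y=V_R+V_J$. Multiplying by $T_1V_0^{16}\tilde y^4$, the $\mathbb P^{25}$-component of $f$ is given by the forms of bidegree $(1,20)$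
\begin{equation}\label{eq:forms}
\begin{aligned}
F_0&=T_1V_0^{16}\tilde y^4,\\
F_W&=T_1\bigl(\Phi_W(V)\tilde y^4+V_WV_0^{15}\tilde y^4+V_0^{16+m_W}\tilde y^{4-m_W}\bigr)\qquad(W\ne R),\\
F_R&=T_0G+T_1G',\qquad G=V_{S_{14}}^7V_Z^8V_R\,\tilde y^4,
\end{aligned}
\end{equation}
where $G'$ is a form in $V$ alone.

\begin{lemma}\label{lem:infinity}
The locus $I_f$ is the common zero set of the forms \eqref{eq:forms}, and $X_f(\overline{\mathbb Q})$ contains no point over $t=\infty$.
\end{lemma}

\begin{proof}
A common prime factor divides $F_0$, so it is $T_1$, $V_0$ or $\tilde y$. But $T_1\nmid F_R$ because $G\ne0$; next, $F_Z|_{V_0=0}=T_1\Phi_Z(V)\tilde y^4\ne0$, because $\Phi_Z$ is a nonempty sum of monomials with positive coefficients; and $F_Z|_{\tilde y=0}=T_1V_0^{20}\ne0$, because $m_Z=4$. So the forms are coprime. The $\mathbb P^1$-component of $f$ is a morphism, so Lemma~\ref{lem:coprime} gives the first claim. On $T_1=0$ all forms vanish except possibly $F_R=T_0G$. If $G(V)=0$ then $(\infty,V)\in I_f$. If $G(V)\ne0$ then $f(\infty,V)=(\infty,\epsilon_R)$, where $\epsilon_R$ is the point whose only nonzero coordinate is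 $V_R$. Since $G(\epsilon_R)=0$, this image lies in $I_f$.
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\subsection{The dynamical degree of $f$}

Let $H_1,H_2$ be the pullbacks to $X$ of the hyperplane classes of $\mathbb P^1$ and $\mathbb P^{25}$, and let $H=H_1+H_2$, which is very ample (Segre embedding). Here $N=26$. We have $H_1^2=0$, $H_2^{26}=0$, $H_1H_2^{25}=1$, and a form of bidegree $(d,d')$ has divisor class $dH_1+d'H_2$. Let $\operatorname{pr}_1,\operatorname{pr}_2$ be the projections of $X$, and let $F^{(n)}_0,(F^{(n)}_W)_{W\in I}$ be coprime forms over $\mathbb Q$, of bidegree $(d_n,d_n')$, that define $\operatorname{pr}_2\circ f^n$.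

\begin{lemma}\label{lem:bidegree}
\begin{enumerate}
\item[(a)] $d_n'=e_n(t_1)$ for every transcendental $t_1\in\mathbb C$.
\item[(b)] $(f^n)^*H\cdot H^{25}=1+d_n+25d_n'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Setting $(T_0,T_1)=(t,1)$ gives forms of degree $d_n'$ in $V$ with coefficients in $\mathbb Q[t]$, which define the $n$-th iterate of $f_t$ over the field $\mathbb Q(t)$. They are coprime in $\mathbb Q(t)[V]$: by Gauss's lemma a common factor could be taken in $\mathbb Q[t][V]$, and homogenizing it in $t$ would give a common factor of the $F^{(n)}$. Since $t_1$ is transcendental, $t\mapsto t_1$ is a field embedding $\mathbb Q(t)\to\mathbb C$. It carries $f_t$ to $f_{t_1}$, hence our forms to forms defining $f_{t_1}^n$, and these are still coprime by Section~\ref{sec:degrees}.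

(b) Take $\Gamma_n,p_1,p_2$ as in Section~\ref{sec:intro}. A rational map from a smooth variety to a projective variety is regular outside a closed subset of codimension at least $2$. Together with Lemma~\ref{lem:coprime} this gives an open set $X^\circ\subset X$, with complement of dimension at most $24$, on which $p_1^{-1}$ is regular and the $F^{(n)}$ have no common zero. The morphism $p_1^{-1}\colon X^\circ\to p_1^{-1}(X^\circ)$ is a section of a separated morphism, hence a closed immersion; its image has full dimension in an integral scheme, so it is an isomorphism. Thus $p_1$ is an isomorphism over $X^\circ$.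

Let $D$ be the pullback of the hyperplane $V_0=0$ under the dominant morphism $\operatorname{pr}_2\circ p_2$; it is an effective Cartier divisor on $\Gamma_n$ of class $p_2^*H_2$. Consider the $25$-dimensional cycle $p_{1*}[D]$ on $X$. Components of $D$ that miss $p_1^{-1}(X^\circ)$ have image of dimension at most $24$ and push forward to $0$. On $p_1^{-1}(X^\circ)\cong X^\circ$ the morphism $\operatorname{pr}_2\circ p_2$ is given by the forms $F^{(n)}$, which have no common zero there, so $D$ is the divisor of $F^{(n)}_0$. A divisor on $X$ is determined by its restriction to $X^\circ$, so $p_{1*}[D]$ is the divisor of $F_0^{(n)}$, of class $d_nH_1+d_n'H_2$. The projection formula $[D]\cdot(p_1^*H)^{25}=p_{1*}[D]\cdot H^{25}$ and $H^{25}=H_2^{25}+25H_1H_2^{24}$ give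
\[
p_2^*H_2\cdot(p_1^*H)^{25}=(d_nH_1+d_n'H_2)(H_2^{25}+25H_1H_2^{24})=d_n+25d_n'.
\]
Finally $\operatorname{pr}_1\circ p_2=\operatorname{pr}_1\circ p_1$, since $f$ fixes $t$. So $p_2^*H_1=p_1^*H_1$ and $p_2^*H_1\cdot(p_1^*H)^{25}=H_1H^{25}=1$.
\end{proof}

\begin{proposition}\label{prop:delta}
$\delta_f=\Lambda$.
\end{proposition}

Only the inequality $\delta_f\ge\Lambda$ is needed for Theorem~\ref{thm:main}.

\begin{proof}
Write $e_n=e_n(t_1)=d_n'$ for a transcendental $t_1$. Lemma~\ref{lem:bidegree} gives $(f^n)^*H\cdot H^{25}\ge e_n$, and taking $n$-th roots yields $\delta_f\ge\Lambda$. For the converse we must bound the degree $d_n$ in $t$. The forms $F^{(m)}(T;F^{(n)}(T;V))$ define $\operatorname{pr}_2\circ f^{m+n}$ and have bidegree $(d_m+e_md_n,\,e_me_n)$; removing a common factor only lowers it. So $d_{m+n}\le d_m+e_md_n$, and by induction $d_{\kappa m}\le d_m(e_m^\kappa-1)/(e_m-1)\le d_me_m^\kappa$, where $e_m\ge16$. Also $e_{\kappa m}\le e_m^\kappa$. Hence $(f^{\kappa m})^*H\cdot H^{25}\le(26+d_m)e_m^\kappa$, and letting $\kappa\to\infty$ gives $\delta_f\le e_m^{1/m}$ for all $m$. By \eqref{eq:lambda}, $\delta_f\le\Lambda$.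
\end{proof}

\subsection{Heights along an orbit}

Let $h$ denote the absolute logarithmic Weil height on $\mathbb P^1(\overline{\mathbb Q})$ and on $\mathbb P^{25}(\overline{\mathbb Q})$. We use two standard facts. For $H=H_1+H_2$ one has $h_H(t,v)=h(t)+h(v)+O(1)$. If $G_0,\dots,G_r$ are forms of degree $e$ over $\overline{\mathbb Q}$, the triangle inequality at each place gives a constant $C\ge0$, depending only on the forms, with $h(G(v))\le e\,h(v)+C$ for all $v$ at which the forms do not all vanish.

\begin{lemma}\label{lem:heights}
Every $x\in X_f(\overline{\mathbb Q})$ has the form $x=(t_0,v)$ with $t_0\in\overline{\mathbb Q}$, and $\overline\alpha_f(x)\le\lambda(t_0)$.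
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:infinity}. Write $f^n(x)=(t_0,v^{(n)})$. Let $\mathbf G$ be the tuple of forms of degree $20$ obtained from \eqref{eq:forms} by setting $(T_0,T_1)=(t_0,1)$; it defines $f_{t_0}$. Since $f^n(x)\notin I_f$, Lemma~\ref{lem:infinity} shows that $\mathbf G(v^{(n)})\ne0$ and that it represents $v^{(n+1)}$. Iterating the height inequality for $\mathbf G$ would give the growth rate $20$; to obtain $\lambda(t_0)$ we must use the coprime forms of high iterates and know that they are defined along the orbit.

Fix $m\ge1$ and put $e=e_m(t_0)\ge16$. The $m$-fold composition of $\mathbf G$ defines $f_{t_0}^m$, so it equals $A\,\mathbf G^{(m)}$ for a form $A$ and a tuple $\mathbf G^{(m)}$ of coprime forms of degree $e$ over $\overline{\mathbb Q}$. Its value at $v^{(n)}$ is nonzero and represents $v^{(n+m)}$, so the same holds for $\mathbf G^{(m)}$. Hence $h(v^{(n+m)})\le e\,h(v^{(n)})+C$, that is, $h(v^{(n+m)})+\frac C{e-1}\le e\bigl(h(v^{(n)})+\frac C{e-1}\bigr)$ for all $n$. For $n=\kappa m+i$ with $0\le i<m$ this gives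
\[
h(v^{(n)})\le e^{\kappa}\Bigl(\max_{0\le i<m}h(v^{(i)})+\frac C{e-1}\Bigr).
\]
Since $h_H(f^n(x))=h(t_0)+h(v^{(n)})+O(1)$ and $\kappa\le n/m$, we get $\overline\alpha_f(x)\le e_m(t_0)^{1/m}$. Now take the infimum over $m$ and use \eqref{eq:lambda}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The map $f$ is defined over $\mathbb Q$ and dominant by Lemma~\ref{lem:dominant}, and $\delta_f\ge\Lambda>16$ by Propositions~\ref{prop:delta} and~\ref{prop:drop}. For $x=(t_0,v)\in X_f(\overline{\mathbb Q})$, Lemma~\ref{lem:heights} and Proposition~\ref{prop:drop} give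
\[
\overline\alpha_f(x)\le\lambda(t_0)<\Lambda\le\delta_f .
\]
So no point satisfies condition (2) of Definition~\ref{def:dense}, and no nonempty set $S$ as in that definition exists over any field $L\subset\overline{\mathbb Q}$.
\end{proof}

\begin{remark}\label{rem:nonempty}
The theorem does not hold for lack of orbits: $X_f(L)$ is Zariski dense for $L=\mathbb Q(\sqrt2)$. Let $\operatorname{ord}$ be the valuation of $L$ with $\operatorname{ord}\sqrt2=1$, let $\operatorname{wt}=-\operatorname{ord}$, and let $t_0\in\mathbb Z$. This valuation is not trivial on $\mathbb Q$, but odd integers have weight $0$ and even integers have weight at most $-2$. The proof of Lemma~\ref{lem:sim}(b) uses only that $t_0$ and the $\xi_j(t_0)$ have weight at most $0$. In part (a), $\operatorname{wt}R=\beta_j$ if $\xi_j(t_0)$ is odd and $\operatorname{wt}R\le\beta_j-2$ if it is even, so $y$ still has positive weight. As in the proof of Proposition~\ref{prop:fiber}, a vector of type $1$ then has iterates of types $2,3,\dots$, at all of which $F_0\ne0$. The vectors $\bigl((\sqrt2)^{-m_W}+n_W\bigr)_W$ with $n_W\in\mathbb Z$ are of type $1$, and together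 with $t_0\in\mathbb Z$ they form a Zariski dense subset of $X$. On the other hand, each orbit of $f$ lies in one fiber, so no single orbit is Zariski dense in $X$.
\end{remark}

\section{Complements}\label{sec:complements}

\subsection{The set where the degree drops}

\begin{proposition}\label{prop:sup}
We have $\{t\in\mathbb C:\lambda(t)<\delta_f\}=\overline{\mathbb Q}$. Moreover $\sup_{t_0\in\overline{\mathbb Q}}\lambda(t_0)=\delta_f$, and the supremum is not attained.
\end{proposition}

\begin{proof}
The first and last claims follow from Propositions~\ref{prop:drop} and~\ref{prop:delta}. Let $t_1$ be transcendental. Given $n_0$, choose $t_0\in\mathbb Q$ that is not a root of any nonzero $\xi_j$ with $j\le n_0$. Then $\rho_j(t_0)=\rho_j(t_1)$ for $j\le n_0$, and $0\le\rho_j(t_1)-\rho_j(t_0)\le1$ for all $j$. Evaluating at $z_{t_0}<\frac1{16}$, where $S_{t_0}=1$, we get $0\le S_{t_1}(z_{t_0})-1\le\sum_{j>n_0}16^{-j}$. Since $S_{t_1}$ is a homeomorphism from $[0,\frac1{16})$ onto $[0,\infty)$, it follows that $z_{t_0}\to z_{t_1}$ as $n_0\to\infty$.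
\end{proof}

\subsection{Other dimensions, fields and varieties}

\begin{proposition}\label{prop:general}
Let $K$ be a number field.
\begin{enumerate}
\item[(a)] Theorem~\ref{thm:main} holds with $\mathbb P^1\times\mathbb P^r$ in place of $\mathbb P^1\times\mathbb P^{25}$ for every $r\ge25$, and with $K$ in place of $\mathbb Q$.
\item[(b)] Let $(X,f)$ be as in Theorem~\ref{thm:main}, viewed over $K$, and let $Y$ be a geometrically integral, potentially dense projective variety over $K$. Then $X\times Y$ is potentially dense, and $g=f\times\mathrm{id}_Y$ satisfies $\delta_g\ge\delta_f$ and $\overline\alpha_g(x)<\delta_g$ for every $x\in(X\times Y)_g(\overline K)$.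
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Give the machine $r-25$ further counters that no instruction mentions, so that they stay $0$, and add the corresponding coordinates $E_i$ with $Q_{\omega,E_i}=E_i\nu_\omega$ and $m_{E_i}=4$. Lemma~\ref{lem:sim} covers them by the case ``$c_i$ unchanged'', Lemma~\ref{lem:dominant} uses only $2\le m_W\le4$, Lemma~\ref{lem:infinity} uses only the forms $F_0,F_Z,F_R$ and the factor $T_1$ of the others, and in Section~\ref{sec:proof} the number $25$ is replaced by $r$. The sequences $\beta_j$ and $\rho_j(t)$ are unchanged. Base change from $\mathbb Q$ to $K$ changes neither the intersection numbers defining $\delta_f$, nor the set of algebraic points with well-defined orbit, nor the heights.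

(b) If $Y(L)$ is Zariski dense in $Y$, then $X(L)\times Y(L)$ is Zariski dense in $X\times Y$. Let $N=\dim X$, $M=\dim Y$, and let $H_X,H_Y$ be ample. We compute on $\Gamma_n\times Y$, which is integral because $Y$ is geometrically integral, with the morphisms $p_1\times\mathrm{id}$ and $p_2\times\mathrm{id}$. Pullbacks of ample classes are nef, and intersection numbers of nef classes are nonnegative. Expanding $(p_2^*H_X+H_Y)\cdot(p_1^*H_X+H_Y)^{N+M-1}$ and keeping one term gives
\[
(g^n)^*(H_X+H_Y)\cdot(H_X+H_Y)^{N+M-1}\ \ge\ \binom{N+M-1}{M}\bigl((f^n)^*H_X\cdot H_X^{N-1}\bigr)\,(H_Y^M).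
\]
Since $(H_Y^M)\ge1$, we get $\delta_g\ge\delta_f$. Suppose $g$ is regular at a point $(x_1,x_2)$. The first component of $g$, restricted to $X\times\{x_2\}$, is regular near $x_1$ and agrees with $f$ where $f$ is regular; so $f$ is regular at $x_1$ and $g(x_1,x_2)=(f(x_1),x_2)$. Hence for $x=(x_1,x_2)\in(X\times Y)_g(\overline K)$ we have $x_1\in X_f(\overline K)$ and $h_{H_X+H_Y}(g^n(x))=h_{H_X}(f^n(x_1))+O(1)$, the $Y$-coordinate being constant along the orbit. Therefore $\overline\alpha_g(x)=\overline\alpha_f(x_1)<\delta_f\le\delta_g$.
\end{proof}

\begin{thebibliography}{9}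

\bibitem{SS}
Kaoru Sano and Takahiro Shibata,
\emph{Zariski density of points with maximal arithmetic degree},
arXiv:2007.15180 (2020).

\end{thebibliography}
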